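# Block-transitive 3-designs with arbitrarily long chains of invariant partitions

## 1. The guess that long chains are impossible

Take a finite point set and a nested family of partitions of it: singletons grouped into small classes, small classes into larger ones, and so on up to the whole set. Let a group act transitively on the points and respect the whole hierarchy. Can one orbit of that group on $k$-subsets be a $3$-design, so that every three points lie in the same number of blocks? The group sees the hierarchy, whereas a $3$-design treats all triples alike. With each extra level the group distinguishes more kinds of triples, and each kind gives one more equation that a single block must satisfy. One would first guess that the number of levels is bounded.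

We make the question precise, then test the guess.

**Definition (design).** A $t$-$(v,k,\lambda)$ design $\mathscr D=(\mathscr P,\mathscr B)$ is a set $\mathscr P$ of $v$ points with a set $\mathscr B$ of $k$-element subsets of $\mathscr P$, called blocks, such that every set of $t$ distinct points lies in exactly $\lambda$ blocks. Throughout, $t<k<v$ and $\lambda\ge1$, and $\mathscr D$ is not complete: $\mathscr B$ is a proper subset of the set of all $k$-subsets.

An automorphism is a permutation of $\mathscr P$ that preserves $\mathscr B$. The design is block-transitive under $G\le\mathrm{Aut}(\mathscr D)$ if $G$ is transitive on $\mathscr B$. A partition $\mathscr C$ of $\mathscr P$ is $G$-invariant if $C^g\in\mathscr C$ for all $C\in\mathscr C$, $g\in G$. We write $\mathscr C'\prec\mathscr C$ if every part of $\mathscr C'$ is contained in a part of $\mathscr C$ and at least one of these inclusions is proper.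

**Definition (chain-imprimitive).** Let $s\ge2$. A group $G\le \mathrm{Sym}(\mathscr P)$ is $s$-chain-imprimitive if it is transitive on $\mathscr P$ and there are $G$-invariant partitions
$$\tbinom{\mathscr P}{1}=\mathscr C_0\prec\mathscr C_1\prec\cdots\prec\mathscr C_{s-1}\prec\mathscr C_s=\{\mathscr P\},$$
where $\binom{\mathscr P}{1}$ is the partition into singletons. A design is an $s$-chain-imprimitive block-transitive design if some $G\le\mathrm{Aut}(\mathscr D)$ is transitive on $\mathscr B$ and $s$-chain-imprimitive on $\mathscr P$.

For example, $\mathbb Z_8$ acting on itself by translation is $3$-chain-imprimitive. Take singletons, cosets of $\{0,4\}$, cosets of $\{0,2,4,6\}$, and the whole set.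

The question, which comes from Carmen Amarra, Alice Devillers and Cheryl E. Praeger, "Block-transitive 2-designs with a chain of imprimitive partitions", arXiv:2303.11655 (2023), is this: for which $s\ge3$ does an $s$-chain-imprimitive block-transitive $3$-design exist, and is there a bound on $s$?

Write $(x)_j=x(x-1)\cdots(x-j+1)$. Recall that a $t$-design is a $j$-design for each $j\le t$. Fix a $j$-set $J$ and count the pairs ($t$-set $T\supseteq J$, block containing $T$). If $r_J$ blocks contain $J$, then $\binom{v-j}{t-j}\lambda=r_J\binom{k-j}{t-j}$, so $r_J$ is the same for all $J$. Counting pairs ($j$-set, block containing it) then gives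
$$\text{the proportion of blocks containing a given } j\text{-set is } \frac{\binom kj}{\binom vj}=\frac{(k)_j}{(v)_j}\qquad(0\le j\le t). \tag{1}$$

**Lemma 1.** Let $\mathscr D$ be a $t$-design with a block-transitive group $G$, let $j\le t$, and let $F$ be a $G$-invariant family of $j$-subsets of $\mathscr P$. Then every block contains exactly $|F|\,(k)_j/(v)_j$ members of $F$. In particular this number is an integer.

*Proof.* The number of members of $F$ inside a block does not change under $G$, so it is the same for all blocks. By (1), its average over all blocks is $|F|(k)_j/(v)_j$. $\square$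

**Lemma 2.** A (non-complete) $t$-design with $t\ge1$ has $k\le v-2$.

*Proof.* Suppose $k=v-1$. Every block omits exactly one point. All points lie in the same number of blocks, so all points are omitted by the same number of blocks, and this number is positive because $\mathscr B\ne\emptyset$. Hence every $(v-1)$-subset is a block, and the design is complete, a contradiction. $\square$

## 2. Two levels with classes of size two

The smallest hierarchy has $d$ classes of size $2$, so $v=2d$. Let $G$ be the group of all permutations of $\mathscr P$ preserving this partition. Up to $G$, a $k$-set is described by the numbers $n_2,n_1,n_0$ of classes that it meets in $2,1,0$ points. Lemma 1 with $F$ the set of the $d$ classes forces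
$$n_2=d\,\frac{k(k-1)}{v(v-1)}=\frac{k(k-1)}{2(v-1)} .$$
So $2(v-1)$ divides $k(k-1)$. If $v-1$ is a prime power, then, as $k$ and $k-1$ are coprime, $v-1$ divides $k$ or $k-1$. This contradicts $3<k\le v-2$. So $v=6,8,10,12,14$ are excluded, since $v-1=5,7,9,11,13$, while $v=4$ leaves no room for $k$. The first candidate is $v=16$, $k=6$, where $n_2=1$, $n_1=4$, $n_0=3$.

Does it work? There are $8\cdot\binom74\cdot2^4=4480$ sets of this shape, and they form one $G$-orbit. There are two kinds of triples.

A triple consisting of a class and one further point: the full class of the block is determined, the further point is one of the four single points, and the other three come from the remaining $6$ classes. This gives $\binom63 2^3=160$ blocks.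

A triple from three different classes: if all three are single points, the full class is one of $5$ classes and the fourth single point comes from one of the remaining $4$, giving $5\cdot4\cdot2=40$ blocks. If one of the three lies in the full class, there are $3$ choices for which one, and then two more single points come from the remaining $5$ classes, giving $3\cdot\binom52 2^2=120$ blocks. Together this is $160$.

So we have a $3$-$(16,6,160)$ design. It is not complete, because $\binom{16}6=8008>4480$. For $s=2$ there is no obstruction. After the pairs were balanced, the triples took care of themselves; we shall see why.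

## 3. Three levels of type $(2,2,d)$

Now let the classes of size $2$ be grouped two by two into classes of size $4$, with $d$ of the latter, so $v=4d$. Let $G$ be any group preserving the chain, and suppose that it is transitive on the blocks of a $3$-design. Put
$$a=\frac{k(k-1)}{v-1},\qquad b=\frac{k(k-1)(k-2)}{(v-1)(v-2)},\qquad\text{so that}\qquad \frac{(k)_2}{(v)_2}=\frac av,\quad \frac{(k)_3}{(v)_3}=\frac bv. \tag{2}$$
There are $2d$ classes of size $2$. There are $4d$ triples inside classes of size $4$. By Lemma 1, both
$$2d\cdot\frac av=\frac a2\qquad\text{and}\qquad 4d\cdot\frac bv=b$$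
are integers. So now $2(v-1)\mid k(k-1)$ and $(v-1)(v-2)\mid k(k-1)(k-2)$.

For $v=16$ the first condition leaves only $k=6$ and $k=10$ in the range $3<k\le14$, because $15\mid k(k-1)$ means $k\equiv0,1,6,10\pmod{15}$. Then $(k)_3$ is $120$ or $720$, and neither is divisible by $15\cdot14=210$. So $(2,2,4)$ is impossible. For $d=2,3,5,6,7,8$ the number $v-1$ is $7,11,19,23,27,31$, a prime power, so these are impossible too. For $d=9$, $v=36$, the condition $35\mid k(k-1)$ leaves $k=15$ and $k=21$, and then $17$, a divisor of $v-2=34$, would have to divide $15\cdot14\cdot13$ or $21\cdot20\cdot19$, which it does not. So no design with chain type $(2,2,d)$ exists for $d\le9$. The guess gains ground.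

It is worth seeing exactly where the naive construction stops. To satisfy $v-1\mid k(k-1)$ one factors $v-1$ into coprime factors and uses the Chinese remainder theorem: $k\equiv0$ modulo one factor, $k\equiv1$ modulo the other, and $k$ can be taken below $v-1$. The condition involving $v-2$, which is coprime to $v-1$, could be treated the same way, but then $k$ is determined modulo $(v-1)(v-2)$, and the solution need not be below $v$. In the range $2\le k\le v-2$ the residue of $k$ modulo $v-1$ already determines $k$, so once $v-1$ is dealt with no freedom is left for $v-2$. One has to let $v$ and $k$ move together.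

## 4. Chains of every length for $t=3$, none for $t\ge4$

In spite of the evidence in Section 3, the guess is wrong for $t=3$. It is right for $t\ge4$, in the strongest sense.

**Theorem 1.** Let $s\ge2$ and let $e_1,\dots,e_{s-1}\ge2$ be arbitrary integers. Then for infinitely many integers $e_s$ there is a non-complete $3$-$(v,k,\lambda)$ design with $v=e_1e_2\cdots e_s$ and $3<k<v$, and a block-transitive group $G$ of automorphisms that is $s$-chain-imprimitive on points via a chain $\mathscr C_0\prec\cdots\prec\mathscr C_s$ in which each $\mathscr C_i$-class is a union of exactly $e_i$ classes of $\mathscr C_{i-1}$.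

In particular, $s$-chain-imprimitive block-transitive $3$-designs exist for every $s\ge3$ (and for $s=2$), and there is no bound on $s$.

**Theorem 2.** For $t\ge1$ and $s\ge2$, an $s$-chain-imprimitive block-transitive $t$-design exists if and only if $t\le3$.

We first prove that $t\ge4$ is impossible. The proof is short, and its main lemma is needed again to check that our designs are not complete.

**Lemma 3.** Let $\mathscr C$ be a partition of a $v$-set into at least two classes, all of the same size $\ge2$, and let $2\le k\le v-2$. For a $k$-subset $B$ let $X(B)$ be the number of $2$-subsets of $B$ contained in a class of $\mathscr C$. Then $X$ is not constant on the set of all $k$-subsets.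

*Proof.* Write $[p]$ for the class of $p$. If $|S|=k-1$ and $p\notin S$, then $X(S\cup\{p\})=X(S)+|S\cap[p]|$. So if $X$ were constant, we would have
$$|S\cap[p]|=|S\cap[q]|\quad\text{whenever } |S|=k-1 \text{ and } p,q\notin S. \tag{3}$$
Choose $p,q$ in different classes, and $x\in[p]\setminus\{p\}$, $y\in[q]\setminus\{q\}$. Since $0\le k-2\le v-4$, we can choose $k-2$ of the $v-4$ points other than $p,q,x,y$. Adding $x$ gives a $(k-1)$-set $S$ that contains $x$ and avoids $p,q,y$. Let $S'=(S\setminus\{x\})\cup\{y\}$, which also has $k-1$ elements and avoids $p,q$. Then $|S'\cap[p]|=|S\cap[p]|-1$ and $|S'\cap[q]|=|S\cap[q]|+1$, so (3) cannot hold for both $S$ and $S'$. $\square$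

*Proof of Theorem 2, case $t\ge4$.* Suppose $\mathscr D$ is an $s$-chain-imprimitive block-transitive $t$-design with $t\ge4$, $s\ge2$. Then $\mathscr D$ is a $4$-design with $k>4$, and $k\le v-2$ by Lemma 2. Let $\mathscr C=\mathscr C_1$. Since $\mathscr C_0\prec\mathscr C_1$, some class has size at least $2$; since $G$ is point-transitive and permutes the classes, all classes have the same size. Since $s\ge2$, we have $\mathscr C_1\prec\cdots\prec\mathscr C_s=\{\mathscr P\}$, so $\mathscr C_1$ has at least two classes.

Let $X$ be as in Lemma 3. It is preserved by $G$, so it is constant on $\mathscr B$. Let $P,P'$ run over the $2$-subsets of $\mathscr P$ contained in classes. Then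
$$X(B)=\sum_P\mathbf 1[P\subset B],\qquad X(B)^2=\sum_{P,P'}\mathbf 1[P\cup P'\subset B],\qquad |P\cup P'|\le4 .$$
For $j\le4$, by (1), the proportion of blocks containing a given $j$-set is $(k)_j/(v)_j$. The proportion of all $k$-subsets containing it is the same number, $\binom{v-j}{k-j}/\binom vk=(k)_j/(v)_j$. Hence the averages of $X$ and of $X^2$ over $\mathscr B$ equal those over all $k$-subsets, and so do the variances. The variance over $\mathscr B$ is $0$. So the variance over all $k$-subsets is $0$, and $X$ is constant on all $k$-subsets, contradicting Lemma 3. $\square$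

With $t=3$ the argument stops at $X^2$, because two disjoint pairs involve four points.

## 5. The full group of a chain and its orbits on triples

For the construction we take the largest group that preserves a given chain. Let $e_1,\dots,e_s\ge2$, put $c_i=e_1\cdots e_i$ (with $c_0=1$), $v=c_s$, and
$$\mathscr P=\mathscr P_s=\mathbb Z_{e_1}\times\cdots\times\mathbb Z_{e_s}.$$
Two points lie in the same class of $\mathscr C_i$ if and only if their coordinates $i+1,\dots,s$ agree. So $\mathscr C_i$ has classes of size $c_i$, each a union of $e_i$ classes of $\mathscr C_{i-1}$, and $\mathscr C_0\prec\cdots\prec\mathscr C_s$ is a chain as required. Let $G=G_s$ be the group of all permutations of $\mathscr P$ that preserve every $\mathscr C_i$.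

**Definition (level).** The level $\delta(x,y)$ is the least $i$ such that $x,y$ lie in a common class of $\mathscr C_i$.

For example, in $\mathbb Z_2\times\mathbb Z_2\times\mathbb Z_3$ we have $\delta\big((0,0,0),(1,0,0)\big)=1$, $\delta\big((0,0,0),(0,1,0)\big)=2$ and $\delta\big((0,0,0),(0,0,1)\big)=3$. Clearly $\delta(x,z)\le\max(\delta(x,y),\delta(y,z))$: if $x,y$ and $y,z$ lie in common classes of $\mathscr C_i$, so do $x,z$. Elements of $G$ preserve $\delta$. The next lemma says that $\delta$ is the only invariant.

**Lemma 4.** Every bijection $\varphi:S\to S'$ between subsets of $\mathscr P$ that preserves $\delta$ extends to an element of $G$.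

*Proof.* We use induction on $s$. For $s=0$ there is one point and nothing to prove. Let $s\ge1$. Since $\varphi$ preserves the relation $\delta\le s-1$, it induces a bijection from the $\mathscr C_{s-1}$-classes meeting $S$ to those meeting $S'$. These classes are indexed by last coordinates, so we can extend the bijection to a permutation $\pi$ of $\mathbb Z_{e_s}$. Dropping the last coordinate identifies each $\mathscr C_{s-1}$-class with $\mathscr P_{s-1}$, and the levels inside the class are the levels in $\mathscr P_{s-1}$. For each $z$, the restriction of $\varphi$ to the part of $S$ with last coordinate $z$ maps into the class with last coordinate $\pi(z)$ and preserves $\delta$. By induction it extends to some $g_z\in G_{s-1}$ (take the identity if that part is empty). The map $(x',z)\mapsto(g_zx',\pi(z))$ is a permutation of $\mathscr P$ extending $\varphi$. If two points have equal coordinates $i+1,\dots,s$ with $i\le s-1$, their last coordinates are equal, the same $g_z$ is applied to both, and the images again agree in coordinates $i+1,\dots,s$. So the map preserves every $\mathscr C_i$ and lies in $G$. $\square$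

Consequences. Taking $|S|=1$, $G$ is transitive on $\mathscr P$, hence $s$-chain-imprimitive. Taking $|S|=2$, the $G$-orbits on $2$-subsets are given by the level. Taking $|S|=3$, the $G$-orbits on $3$-subsets are given by the multiset of the three levels. By the inequality for $\delta$, the two largest levels of a triple are equal, so the types of triples are
$$(i,j,j)\ \text{ with } 1\le i<j\le s,\qquad\text{and}\qquad (i,i,i),$$
where $(i,i,i)$ occurs only if $e_i\ge3$.

The next lemma reduces the search for a design to the search for one set $B$.

**Lemma 5.** Let $s\ge2$, $B\subset\mathscr P$, $|B|=k$, $3<k\le v-2$. Suppose that for every $G$-orbit $O$ on $3$-subsets of $\mathscr P$ the number of $3$-subsets of $B$ in $O$ equals $|O|\,(k)_3/(v)_3$. Then $(\mathscr P,B^G)$ is a non-complete block-transitive $3$-design, $s$-chain-imprimitive with respect to $G$.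

*Proof.* The number $\lambda_O$ of sets in $B^G$ containing a given triple of $O$ depends only on $O$. Each set in $B^G$ contains as many triples of $O$ as $B$ does. Counting pairs (triple of $O$, member of $B^G$ containing it) gives $|O|\lambda_O=|B^G|\cdot|O|(k)_3/(v)_3$. So $\lambda_O=|B^G|(k)_3/(v)_3$, which is positive and does not depend on $O$. The number of $2$-subsets of a block inside a $\mathscr C_1$-class is $G$-invariant, hence constant on $B^G$. As $\mathscr C_1$ has at least two classes, all of size $e_1\ge2$, Lemma 3 shows that $B^G$ is not the set of all $k$-subsets. $\square$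

## 6. Intersection types and the linear system

Fix $e_1,\dots,e_{s-1}$. Only $e_s$ is free; call it $d$, and let $c=c_{s-1}$, so $v=cd$. Each of the $d$ classes of $\mathscr C_{s-1}$ is identified with $C=\mathscr P_{s-1}$ by dropping the last coordinate. Let $W=G_{s-1}$.

**Definition (types).** $\mathcal T$ is the finite set of $W$-orbits on subsets of $C$, the empty set included; its elements are called types. For $\tau\in\mathcal T$ let $|\tau|$ be the size of its members and $N_\tau$ the number of its members. Let $\Sigma=\{\sigma\in\mathcal T:|\sigma|\le3\}$. For $\sigma\in\Sigma$, $\tau\in\mathcal T$ let $A(\sigma,\tau)$ be the number of subsets of type $\sigma$ contained in a fixed set of type $\tau$.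

The number $A(\sigma,\tau)$ does not depend on the chosen set, since $W$ is transitive on the sets of type $\tau$. All of $\mathcal T$, $\Sigma$, $N_\tau$, $A$ depend only on $e_1,\dots,e_{s-1}$ and not on $d$.

A set $B\subset\mathscr P$ is determined up to $G$ by the numbers $n_\tau$ of classes $C'\in\mathscr C_{s-1}$ for which $B\cap C'$ has type $\tau$. The number of subsets of $B$ of type $\sigma$ lying inside classes is $\sum_\tau A(\sigma,\tau)n_\tau$, while $\mathscr P$ contains $dN_\sigma$ such subsets. So we want non-negative integers $n_\tau$ with
$$\sum_{\tau\in\mathcal T}A(\sigma,\tau)\,n_\tau=\mu_\sigma\quad(\sigma\in\Sigma),\qquad \mu_\sigma:=d\,N_\sigma\frac{(k)_{|\sigma|}}{(v)_{|\sigma|}} . \tag{4}$$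
For $\sigma=\emptyset$ this says $\sum_\tau n_\tau=d$; for the singleton type it says $|B|=dc\cdot k/v=k$. Triples not contained in a class will be treated in Section 8; as in Section 2, they cause no trouble.

For example, let $C=\mathbb Z_2\times\mathbb Z_2$, $c=4$. The types are $\emptyset$, singletons, pairs of level $1$, pairs of level $2$, triples, which all have type $(1,2,2)$, and the full set $C$. The numbers of members are $1,4,2,4,4,1$, with total $2^4=16$. Write $n_\emptyset,n_1,n_{p},n_{p'},n_t,n_f$ for the unknowns in this order. A triple contains one pair of level $1$ and two of level $2$. With (2), system (4) reads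
$$\begin{aligned}
n_t+4n_f&=b,\\
n_p+n_t+2n_f&=a/2,\\
n_{p'}+2n_t+4n_f&=a,\\
n_1+2n_p+2n_{p'}+3n_t+4n_f&=k,\\
n_\emptyset+n_1+n_p+n_{p'}+n_t+n_f&=d .
\end{aligned}$$
If $a$ is even and $b$ is an integer, one can choose $n_f$ freely and solve downwards over the integers. The numbers $a/2$ and $b$ of Section 3 reappear.

A sensible attempt for general $s$ is to pick $B$ uniformly at random among the $k$-subsets. The expected counts satisfy (4) exactly. But expected values are not integers, and rounding them destroys the equations. So we need two things: values of $v,k$ for which all $\mu_\sigma$ are integers, and a way to repair the rounding errors. The example suggests the repair: round the types of size at least $4$ and solve for the small types. If all $n_\tau$ are proportional to $d$ while the corrections are bounded, nothing becomes negative. For this we need $k/v$ to stay away from $0$ and $1$ as $d\to\infty$.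

## 7. A conic on which $v-1$, $v-2$, $k$, $k-1$ and $k-2$ factor

This section finds infinitely many $(v,k)$ with $c\mid v$ and $a,b$ integers with suitable divisibility, and with $k/v$ tending to a limit in $(0,1)$.

Suppose $v-1\mid k(k-1)$. Put $n=\gcd(k,v-1)$, $v-1=mn$, $k=ln$. Then $m$ divides $l(k-1)$ and is coprime to $l$, so $k-1=mp$ for some $p$. So we always have
$$v-1=mn,\quad k=ln,\quad k-1=mp,\qquad ln-mp=1 .$$
To control $v-2$ as well, let $n$ and $p$ be linear forms in $l$ and $m$:
$$n=m+ul,\qquad p=(u+1)l-m .$$
Then $n+p=(2u+1)l$ is a multiple of $l$, so that $v-2=mn-(ln-mp)=m(n+p)-ln$ is divisible by $l$. Moreover $v-k=m(n-p)=m(2m-l)$, and it turns out that $2m-l$ divides $v-2$ as well, hence also $k-2=(v-2)-(v-k)$. The only condition left is $ln-mp=1$, that is, $m^2-ulm+ul^2=1$, a conic with infinitely many integer points.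

Fix $e_1,\dots,e_{s-1}\ge2$ and $c=e_1\cdots e_{s-1}\ge2$, and put
$$u=4c-2\ge6,\qquad M=6cu .$$
The choice of $u$ serves three purposes: $u$ is even, $u\equiv-2\pmod c$, and $u>4$.

**Lemma 6.** There are infinitely many pairs of positive integers $(l,m)$ with
$$m^2-u\,lm+u\,l^2=1,\qquad (l,m)\equiv(1,1)\pmod M. \tag{5}$$
They can be chosen in a sequence $(l_h,m_h)$ with $l_h\to\infty$ and $m_h/l_h\to\xi$, where $\xi$ is the smaller root of $X^2-uX+u$, and $1<\xi<2$.

*Proof.* The polynomial $X^2-uX+u$ has value $1>0$ at $X=1$ and $4-u<0$ at $X=2$. So it has real roots $\xi<\xi'$ with $1<\xi<2<\xi'$. Note $\xi+\xi'=\xi\xi'=u$ and $(1-\xi)(1-\xi')=1-u+u=1$.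

Let $N(l,m)=m^2-ulm+ul^2=(m-l\xi)(m-l\xi')$, and let
$$T(l,m)=\big(m-(u-1)l,\ m-ul\big),$$
an integral linear map with determinant $-(u-1)+u=1$. For $\omega\in\{\xi,\xi'\}$ we have $\omega^2=u\omega-u$, hence
$$(m-l\omega)(1-\omega)=m-m\omega-l\omega+l(u\omega-u)=(m-ul)-\big(m-(u-1)l\big)\omega .$$
The right side is the expression $m-l\omega$ evaluated at $T(l,m)$. Multiplying the identities for $\omega=\xi$ and $\omega=\xi'$ gives $N(T(l,m))=N(l,m)\,(1-\xi)(1-\xi')=N(l,m)$.

Next, the eigenvectors. Using $\xi-u=-\xi'$, we get $T(1,\xi)=(\xi-u+1,\ \xi-u)=(1-\xi',\,-\xi')$, and $(1-\xi')\xi=\xi-u=-\xi'$. So $T(1,\xi)=(1-\xi')(1,\xi)$. By symmetry $T(1,\xi')=(1-\xi)(1,\xi')$.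

Since $SL_2(\mathbb Z/M)$ is finite, there is an even $r>0$ with $T^r\equiv I\pmod M$. Let $(l_h,m_h)=T^{rh}(1,1)$. Then $N(l_h,m_h)=N(1,1)=1$ and $(l_h,m_h)\equiv(1,1)\pmod M$. Solving $(1,1)=x(1,\xi)+y(1,\xi')$ gives $x=\frac{\xi'-1}{\xi'-\xi}>0$ and $y=1-x$. Put $\eta=(1-\xi')^r$. As $\xi'>2$ and $r$ is even, $\eta>1$, and $(1-\xi)^r=\eta^{-1}$. Hence
$$(l_h,m_h)=x\eta^h(1,\xi)+y\eta^{-h}(1,\xi') .$$
So $l_h\to\infty$ and $m_h/l_h\to\xi>0$; in particular $l_h,m_h>0$ for large $h$. $\square$

For $(l,m)=(l_h,m_h)$ with $h$ large, put
$$v=2m^2+ul^2,\qquad k=l(m+ul). \tag{6}$$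

**Step A: the factorizations.** The purpose is to make $a$ and $b$ visible. We replace $1$ by $m^2-ulm+ul^2$ wherever it occurs:
$$\begin{aligned}
v-1&=m^2+ulm=m(m+ul),\\
v-2&=(m^2+ulm)-(m^2-ulm+ul^2)=2ulm-ul^2=ul(2m-l),\\
v-k&=2m^2-lm=m(2m-l),\\
k-1&=lm+ul^2-m^2+ulm-ul^2=m\big((u+1)l-m\big),\\
k-2&=(v-2)-(v-k)=(2m-l)(ul-m).
\end{aligned}$$
Therefore, with $a,b$ as in (2),
$$a=l\big((u+1)l-m\big),\qquad b=a\cdot\frac{k-2}{v-2}=\frac{\big((u+1)l-m\big)(ul-m)}{u}. \tag{7}$$

As a check, take $u=6$ and $(l,m)=(4,5)$, where $25-120+96=1$. Then $v=146$, $k=116$, $v-1=5\cdot29$, $v-2=6\cdot4\cdot6$, $k=4\cdot 29$, $k-1=5\cdot23$, $k-2=6\cdot19$, $a=4\cdot23=92$ and $b=23\cdot19/6$. Here $b$ is not an integer, which is why (5) imposes a congruence.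

**Step B: divisibility.** The purpose is to get the integrality that the $\mu_\sigma$ will need. From $(l,m)\equiv(1,1)\pmod{6cu}$:

- $v\equiv2+u=4c\pmod{6cu}$, so $c\mid v$. We put $d=e_s=v/c$.
- $a$ is an integer with $a\equiv u\equiv0\pmod2$, so $a$ is even.
- $(u+1)l-m\equiv u\pmod{6cu}$, so $\big((u+1)l-m\big)/u$ is an integer $\equiv1\pmod{6c}$. Also $ul-m\equiv u-1\pmod{6c}$. So $b$ is an integer and $b\equiv u-1=4c-3\pmod{6c}$. In particular, if $3\mid c$ then $3\mid b$.

**Step C: the density.** The purpose is to see that $k/v$ stays away from $0$ and $1$. Dividing (6) by $l^2$ and letting $h\to\infty$,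
$$\frac kv\to\rho=\frac{\xi+u}{u+2\xi^2},\qquad 1-\rho=\frac{\xi(2\xi-1)}{u+2\xi^2} .$$
As $\xi>1$, both are positive, so $0<\rho<1$. Hence $v,d,k,v-k\to\infty$ as $h\to\infty$.

## 8. Repairing a rounded average: proof of Theorem 1

Let $v,k,d=e_s$ be as in Section 7 and $\mathscr P$, $\mathcal T$, $\Sigma$, $A$, $\mu_\sigma$ as in Sections 5 and 6.

**Step 1: all $\mu_\sigma$ are integers.** This makes (4) a system with integer data. By Lemma 4 applied to $W$, the elements of $\Sigma$ are the empty type, the singleton type, pairs of level $i$, and triples of type $(i,j,j)$ with $i<j$ or $(i,i,i)$, where all levels are at most $s-1$. We use (2) and $v=cd$.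

The empty type has $\mu=d$ and the singleton type has $\mu=dc\,k/v=k$.

Pairs of level $i$: each of the $c$ points has $c_i-c_{i-1}$ partners at level $i$, so $N_\sigma=\frac c2(c_i-c_{i-1})$ and
$$\mu_\sigma=d\,N_\sigma\,\frac av=\frac a2\,(c_i-c_{i-1}),$$
an integer since $a$ is even.

Triples $(i,j,j)$ with $i<j$: choose the pair of level $i$, then a third point in the same $\mathscr C_j$-class but outside the $\mathscr C_{j-1}$-class of the pair. So $N_\sigma=\frac c2(c_i-c_{i-1})(c_j-c_{j-1})$ and
$$\mu_\sigma=d\,N_\sigma\,\frac bv=\frac b2\,c_{i-1}(e_i-1)\,c_{j-1}(e_j-1).$$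
Since $i\le j-1$, $e_i$ divides $c_{j-1}$, and $e_i(e_i-1)$ is even. So this is an integer.

Triples $(i,i,i)$: there are $c(c_i-c_{i-1})(c_i-2c_{i-1})$ ordered ones, since the three points lie in different $\mathscr C_{i-1}$-classes of one $\mathscr C_i$-class. So $N_\sigma=\frac c6(c_i-c_{i-1})(c_i-2c_{i-1})$ and
$$\mu_\sigma=\frac b6\,c_{i-1}^2(e_i-1)(e_i-2).$$
The product $(e_i-1)(e_i-2)$ is even. If $3\nmid e_i$, it is divisible by $3$. If $3\mid e_i$, then $3\mid c$, because $i\le s-1$, and so $3\mid b$ by Step B. In both cases $\mu_\sigma$ is an integer.

**Step 2: a positive real solution of (4).** This is the average over random sets, and the point is that all its entries are proportional to $d$. For a uniformly random $k$-subset $B$ of $\mathscr P$, let $x_\tau$ be the expected number of classes $C'\in\mathscr C_{s-1}$ for which $B\cap C'$ has type $\tau$. There are $d$ classes and $N_\tau$ possible intersections of type $\tau$ in each, and a given one occurs with probability $\binom{v-c}{k-|\tau|}/\binom vk$. So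
$$x_\tau=d\,N_\tau\,\frac{\binom{v-c}{k-|\tau|}}{\binom vk}=d\,N_\tau\,\frac{(k)_{|\tau|}(v-k)_{c-|\tau|}}{(v)_c}.$$
The expected number of subsets of $B$ of type $\sigma$ inside classes is, on the one hand, $\sum_\tau A(\sigma,\tau)x_\tau$. On the other hand there are $dN_\sigma$ such subsets of $\mathscr P$, each contained in $B$ with probability $(k)_{|\sigma|}/(v)_{|\sigma|}$. Hence
$$\sum_{\tau\in\mathcal T}A(\sigma,\tau)\,x_\tau=\mu_\sigma\qquad(\sigma\in\Sigma). \tag{8}$$
(For $\sigma=\emptyset$ each class counts once.) Since $c$ is fixed and $k/v\to\rho$, we have $x_\tau/d\to N_\tau\rho^{|\tau|}(1-\rho)^{c-|\tau|}>0$ for each of the finitely many $\tau$. So there is $\varepsilon>0$, independent of $h$, with $x_\tau\ge\varepsilon d$ for all $\tau\in\mathcal T$ and all large $h$.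

**Step 3: a non-negative integer solution of (4).** We round the types outside $\Sigma$ and let the types in $\Sigma$ absorb the errors. For $\sigma,\tau\in\Sigma$ we have $A(\sigma,\tau)=0$ if $|\sigma|>|\tau|$. If $|\sigma|=|\tau|$, then $A(\sigma,\tau)$ is $1$ when $\sigma=\tau$ and $0$ otherwise. So, with $\Sigma$ ordered by size, the square matrix $A_\Sigma=(A(\sigma,\tau))_{\sigma,\tau\in\Sigma}$ is triangular with ones on the diagonal, and its inverse has integer entries.

Put $n_\tau=\lfloor x_\tau\rfloor$ for $\tau\notin\Sigma$, and let $(n_\tau)_{\tau\in\Sigma}$ be the unique solution of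
$$\sum_{\tau\in\Sigma}A(\sigma,\tau)\,n_\tau=\mu_\sigma-\sum_{\tau\notin\Sigma}A(\sigma,\tau)\,n_\tau\qquad(\sigma\in\Sigma). \tag{9}$$
By Step 1 the right side is integral, so all $n_\tau$ are integers. Subtracting (8) from (9) gives
$$\sum_{\tau\in\Sigma}A(\sigma,\tau)(n_\tau-x_\tau)=\sum_{\tau\notin\Sigma}A(\sigma,\tau)\big(x_\tau-\lfloor x_\tau\rfloor\big)\qquad(\sigma\in\Sigma).$$
The right side lies between $0$ and $\sum_{\tau\notin\Sigma}A(\sigma,\tau)$. Multiplying by $A_\Sigma^{-1}$, we get $|n_\tau-x_\tau|\le K$ for $\tau\in\Sigma$, where $K$ depends only on $e_1,\dots,e_{s-1}$. As $x_\tau\ge\varepsilon d\to\infty$, for all large $h$ every $n_\tau$ is a non-negative integer, and (9) says that (4) holds.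

It would not do to use only the types in $\Sigma$ and set the other $n_\tau$ to $0$. Then $|B|\le3d$, whereas $k=(k/v)\,cd$ with $k/v\to\rho>(u+1)/(u+8)=(4c-1)/(4c+6)$, by $1<\xi<2$. For $c\ge5$ the number $c(4c-1)/(4c+6)$ increases with $c$ and is at least $95/26>3$, so such a non-negative solution does not exist for large $h$.

**Step 4: the block.** We build $B$ from the numbers $n_\tau$ and check Lemma 5. By (4) with $\sigma=\emptyset$ we have $\sum_\tau n_\tau=d$, so we can choose $B\subset\mathscr P$ such that exactly $n_\tau$ of the $d$ classes $C'\in\mathscr C_{s-1}$ have $B\cap C'$ of type $\tau$. By (4), for each $\sigma\in\Sigma$ the number of subsets of $B$ of type $\sigma$ inside $\mathscr C_{s-1}$-classes is $\mu_\sigma$, which is $(k)_{|\sigma|}/(v)_{|\sigma|}$ times the corresponding number $dN_\sigma$ for $\mathscr P$. The singleton type gives $|B|=k$. Let us say that a kind of triple is in the right ratio if the number of such triples in $B$ is $(k)_3/(v)_3$ times the number in $\mathscr P$. We go through the three kinds of $G$-orbits.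

*Triples inside a $\mathscr C_{s-1}$-class.* Their types have all levels at most $s-1$ and correspond to the elements of $\Sigma$ of size $3$. They are in the right ratio by (4).

*Triples of type $(i,s,s)$ with $i\le s-1$.* Let $P_i$ be the number of pairs of level $i$ in $\mathscr P$. Such pairs lie inside $\mathscr C_{s-1}$-classes, so by (4) $B$ contains $P_i(k)_2/(v)_2$ of them. Consider the combinations (pair of level $i$, third point). In $B$ their number is
$$P_i\,\frac{(k)_2}{(v)_2}\,(k-2)=P_i(v-2)\cdot\frac{(k)_3}{(v)_3},$$
which is $(k)_3/(v)_3$ times their number $P_i(v-2)$ in $\mathscr P$. Those combinations whose third point lies in the same $\mathscr C_{s-1}$-class as the pair come from triples inside classes: each such triple gives as many combinations as it has pairs of level $i$, and this depends only on its type. So their number is a fixed integer combination of the numbers of triples of types in $\Sigma$, the same combination for $B$ as for $\mathscr P$. Hence it too is in ratio $(k)_3/(v)_3$. Subtracting, the combinations with third point in another $\mathscr C_{s-1}$-class are in this ratio. Each triple of type $(i,s,s)$ contains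 exactly one pair of level $i$, so it is counted exactly once there, and nothing else is counted. So the triples of type $(i,s,s)$ are in the right ratio.

*Triples of type $(s,s,s)$.* These are all the remaining triples. Since $\binom k3=\binom v3\,(k)_3/(v)_3$, all triples together are in the right ratio, and by subtraction so are these.

For large $h$ we have $k>3$ and $v-k\ge2$. By Lemma 5, $(\mathscr P,B^G)$ is a non-complete block-transitive $3$-design, $s$-chain-imprimitive with respect to $G$, and each $\mathscr C_i$-class is a union of $e_i$ classes of $\mathscr C_{i-1}$. Since $e_s=d=v/c\to\infty$ with $h$, infinitely many values of $e_s$ occur. This proves Theorem 1. $\blacksquare$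

## 9. The values $t=1,2,3$ in Theorem 2

Section 4 excluded $t\ge4$. For $t\le3$ and any $s\ge2$, take a design from Theorem 1, say with $e_1=\dots=e_{s-1}=2$. It is a $3$-design with $k>3$, so by the counting that led to (1) it is a $t$-design with $t<k<v$. Each set of $t\le3$ points extends to a triple, and that triple lies in a block, so the index is at least $1$. The block set and the group are unchanged, so the design is non-complete, block-transitive and $s$-chain-imprimitive. This proves Theorem 2. $\blacksquare$
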